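\title{Colliding points and interpolation kernels:\\ smooth for three points, singular for four}

\begin{abstract}
Given $p$ distinct points of $\mathbb{R}^n$ and a nonempty subset $I$ of the indices, consider the space of polynomials of degree at most $|I|-1$ that vanish at the points indexed by $I$. These spaces define a map from the configuration space to a product of Grassmannians, and the closure $\bar\Sigma$ of its graph records their limits as points collide. We show that $\bar\Sigma$ is smooth if and only if $n=1$ or $p\le 3$. For three points, two explicit polynomial charts cover $\bar\Sigma$. For $n\ge2$ and $p\ge4$, we exhibit a point at which the velocities of analytic arcs in $\bar\Sigma$ span a space of dimension larger than $\dim\bar\Sigma=np$, so that $\bar\Sigma$ is not even a $C^1$ submanifold there.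
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Fix integers $n\ge1$ and $p\ge1$. For $k\ge0$ let $\mathcal{P}_k$ be the real vector space of polynomial functions on $\mathbb{R}^n$ of degree at most $k$, and let $\mathcal{P}$ be the ring of all polynomial functions. For a finite-dimensional vector space $E$, let $\operatorname{Gr}_m(E)$ be the Grassmannian of linear subspaces of \emph{codimension} $m$. Let
\[
\Delta_p=\{\underline q=(q_1,\dots,q_p)\in(\mathbb{R}^n)^p \mid q_i=q_j \text{ for some } i\ne j\}
\]
be the large diagonal. For $\underline q\notin\Delta_p$ and a nonempty subset $I\subset\{1,\dots,p\}$, put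
\[
\mathcal{G}_I(\underline q)=\{P\in\mathcal{P}_{|I|-1}\mid P(q_i)=0 \text{ for all } i\in I\}.
\]
This is the kernel of the evaluation map $\mathcal{P}_{|I|-1}\to\mathbb{R}^I$, and the evaluation map is onto: for $i\in I$, a product over $j\in I\setminus\{i\}$ of affine functions that vanish at $q_j$ but not at $q_i$ has degree $|I|-1$ and vanishes at all the points except $q_i$. Hence $\mathcal{G}_I(\underline q)$ has codimension $|I|$. For $|I|\ge2$ no smaller degree works for all configurations, because polynomials of degree at most $k$ restrict to a space of dimension $k+1$ on a line, and the points may be collinear.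

Consider the ambient manifold
\[
\mathcal{M}=(\mathbb{R}^n)^p\times\prod_{\emptyset\ne I\subset\{1,\dots,p\}}\operatorname{Gr}_{|I|}(\mathcal{P}_{|I|-1}),
\]
let $\Sigma\subset\mathcal{M}$ be the graph of the map $\underline q\mapsto(\mathcal{G}_I(\underline q))_I$ defined on $(\mathbb{R}^n)^p\setminus\Delta_p$, and let $\bar\Sigma$ be the closure of $\Sigma$ in $\mathcal{M}$. When points collide, evaluation at the limit points imposes fewer conditions, but the subspaces $\mathcal{G}_I$ keep their codimension, and since Grassmannians are compact they converge along subsequences. A point of $\bar\Sigma$ above $\Delta_p$ is such a list of limits; it remembers as much about the collision as interpolation can see. For instance, $\mathcal{G}_{\{1,2\}}(q_1,q_2)$ is the space of affine functions vanishing on the line through $q_1$ and $q_2$, and in the limit it remembers the direction along which the two points met.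

It is known that $\Sigma$ is a smooth real algebraic manifold, that $\bar\Sigma$ is a real algebraic variety whose singular locus is contained in $\bar\Sigma\setminus\Sigma$, and that $\bar\Sigma$ is smooth when $p=1$, when $n=1$, and when $p=2$. The first two cases are immediate. If $p=1$, the only Grassmannian is $\operatorname{Gr}_1(\mathcal{P}_0)$, a point, and $\bar\Sigma=\mathcal{M}=\mathbb{R}^n$. If $n=1$, then $\dim\mathcal{P}_{|I|-1}=|I|$, so all the Grassmannians are points and $\bar\Sigma=\mathcal{M}=\mathbb{R}^p$. If $p=2$ and $n\ge2$, then $\bar\Sigma$ is the blow-up of $(\mathbb{R}^n)^2$ along the diagonal. The following question comes from the work of Ancona and Letendre \cite{AL}.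

\medskip
\noindent\textbf{Question.} \emph{Is $\bar\Sigma$ smooth for all $n\ge1$ and $p\ge1$?}
\medskip

The three cases above suggest a positive answer, and so does the next case, $p=3$. The pattern breaks at four points in the plane.

\begin{theorem}\label{thm:main}
The set $\bar\Sigma$ is smooth if and only if $n=1$ or $p\le3$.
\end{theorem}

The two substantial cases have the following more precise form.

\begin{theorem}\label{thm:singular}
Let $n\ge2$ and $p\ge4$. There is a point $\omega^*\in\bar\Sigma$ such that the velocities at $\omega^*$ of analytic arcs contained in $\bar\Sigma$ span a space of dimension at least $np+1$, whereas $\dim\bar\Sigma=np$. Hence $\bar\Sigma$ is singular at $\omega^*$ as a real algebraic variety, and it is not even a $C^1$ submanifold of $\mathcal{M}$ near $\omega^*$.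
\end{theorem}

\begin{theorem}\label{thm:three}
Let $p=3$ and $n\ge2$. Every point of $\bar\Sigma$ has a Zariski open neighborhood in $\mathcal{M}$ in which $\bar\Sigma$ is a closed nonsingular algebraic submanifold of dimension $3n$.
\end{theorem}

Theorem~\ref{thm:singular} alone answers the Question in the negative. Theorem~\ref{thm:main} follows from Theorems~\ref{thm:singular} and~\ref{thm:three} and the cases $p=1$, $n=1$ and $p=2$; we reprove the last one in Section~\ref{sec:two}, since it is the simplest instance of the method used for $p=3$.

The difference between three and four points is a dimension count, visible in the plane. Let three points collapse to the origin so that the triangle they form becomes flat, but is much less flat than a triangle of the same width inscribed in a fixed parabola. Near the limit, $\bar\Sigma$ has a chart whose coordinates are the position of the first point, the three slopes of the sides, and one further number $s$, the inverse of a second divided difference: $2+3+1=6$ coordinates for a space of dimension $6$ (Section~\ref{sec:three}). Four points collapsing in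 the same way have six slopes. The position, the six slopes and $s$ are still independent to first order along arcs in $\bar\Sigma$, but now $2+6+1=9$ exceeds the dimension $8$ (Section~\ref{sec:four}). Section~\ref{sec:general} adds further coordinates and further points.

\section{Normal forms and two criteria}\label{sec:tools}

\subsection{Charts on Grassmannians}

Let $E$ be a finite-dimensional vector space and $F\subset E$ a subspace of dimension $m$. Let $\mathcal{U}(F)\subset\operatorname{Gr}_m(E)$ be the set of subspaces $G$ with $E=F\oplus G$; for $G$ of codimension $m$ this is equivalent to $F\cap G=0$. For $G\in\mathcal{U}(F)$ let $N_G\colon E\to F$ be the projection onto $F$ with kernel $G$. We call $N_G(P)$ the \emph{normal form} of $P$; it is the unique element of $F$ with $P-N_G(P)\in G$. If $W$ is a fixed complement of $F$, the map $G\mapsto N_G|_W$ is a bijection from $\mathcal{U}(F)$ onto $\operatorname{Hom}(W,F)$, with inverse $L\mapsto\{w-L(w)\mid w\in W\}$. These are the standard charts of the Grassmannian. Each $\mathcal{U}(F)$ is Zariski open, the sets $\mathcal{U}(F)$ cover $\operatorname{Gr}_m(E)$,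 and the transition maps are rational with nonvanishing denominators. A function or map is called \emph{regular} if, in such charts, it is locally given by quotients of polynomials with nonvanishing denominators.

We use these charts as follows. Choose linear coordinates on $\mathbb{R}^n$ (the spaces $\mathcal{P}_k$ do not depend on this choice, so every choice gives charts on the same $\mathcal{M}$), let $F\subset\mathcal{P}_{|I|-1}$ be spanned by $|I|$ monomials, and let $W$ be spanned by the other monomials. The coordinates of $G\in\mathcal{U}(F)$ are then the coefficients of the normal forms of the monomials outside $F$. On $\Sigma$ they have a concrete meaning: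
\begin{equation}\label{eq:interp}
\begin{gathered}
\mathcal{G}_I(\underline q)\in\mathcal{U}(F)\iff\text{evaluation } F\to\mathbb{R}^I \text{ is bijective, and then the normal form}\\
\text{of $P$ is the element of $F$ with the same values as $P$ at the points $q_i$, $i\in I$.}
\end{gathered}
\end{equation}
A \emph{monomial chart} of $\mathcal{M}$ is a product $\mathcal{O}=(\mathbb{R}^n)^p\times\prod_I\mathcal{U}(F_I)$ with each $F_I$ of this kind. It is Zariski open in $\mathcal{M}$, and the coordinates above identify it with $\mathbb{R}^{\dim\mathcal{M}}$. At a point $\omega=(\underline q,(G_I)_I)$ we write $N_I$ for $N_{G_I}$, and we drop braces and commas in indices, as in $G_{12}$ and $N_{123}$. The factors with $|I|=1$ are points and carry no information.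

\begin{lemma}\label{lem:kernel}
Let $\Lambda_t\colon E\to E'$ be linear maps between fixed finite-dimensional spaces, whose matrix entries are analytic (respectively regular) functions of a parameter $t$, and suppose that $\Lambda_{t_0}$ is surjective. Then for $t$ near $t_0$ the map $\Lambda_t$ is surjective, and $\ker\Lambda_t$ is an analytic (respectively regular) function of $t$ with values in $\operatorname{Gr}_{\dim E'}(E)$.
\end{lemma}

\begin{proof}
Let $F$ be a complement of $\ker\Lambda_{t_0}$ in $E$. Then $\Lambda_t|_F\colon F\to E'$ is invertible for $t=t_0$, hence for $t$ near $t_0$. For such $t$ the map $(\Lambda_t|_F)^{-1}\circ\Lambda_t$ is the identity on $F$ and has kernel $\ker\Lambda_t$, so it is the normal form map of $\ker\Lambda_t\in\mathcal{U}(F)$. By Cramer's rule its entries are analytic (respectively regular) in $t$.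
\end{proof}

Applied to the evaluation maps, the lemma shows that $\underline q\mapsto(\mathcal{G}_I(\underline q))_I$ is regular on $(\mathbb{R}^n)^p\setminus\Delta_p$. Its graph $\Sigma$ is therefore a semialgebraic set and an analytic submanifold of $\mathcal{M}$ of dimension $np$. The graph of a continuous map is closed above its domain, so $\bar\Sigma\cap\{\underline q\notin\Delta_p\}=\Sigma$, and $\Sigma$ is open and dense in $\bar\Sigma$. The closure of a semialgebraic set is semialgebraic of the same dimension, so $\dim\bar\Sigma=np$.

\subsection{What smooth means}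

We say that a subset $Z\subset\mathcal{M}$ is \emph{nonsingular of dimension $d$} at $\omega\in Z$ if there are a Zariski open neighborhood $\mathcal{O}$ of $\omega$ and $\dim\mathcal{M}-d$ regular functions on $\mathcal{O}$ whose common zero set is $Z\cap\mathcal{O}$ and whose differentials are linearly independent at each point of $Z\cap\mathcal{O}$; we then say that $Z$ is a closed nonsingular algebraic submanifold in $\mathcal{O}$. The \emph{Zariski tangent space} of $Z$ at $\omega$ is the common kernel of the differentials $df(\omega)$, where $f$ ranges over the regular functions defined on a Zariski neighborhood of $\omega$ and vanishing on $Z$ there. A variety is singular at a point where the dimension of its Zariski tangent space exceeds its dimension. By the implicit function theorem, a set that is nonsingular at $\omega$ is a $C^1$ submanifold near $\omega$. We prove smoothness in the strong sense (nonsingularity) and disprove it in the weak sense ($C^1$ submanifold), so Theorem~\ref{thm:main} holds for both readings of the word.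

\subsection{A criterion for smoothness and a criterion for singularity}

\begin{lemma}[Graph criterion]\label{lem:graph}
Let $\mathcal{O}\subset\mathcal{M}$ be a monomial chart and let $\kappa\colon\mathcal{O}\to\mathbb{R}^{np}$ be the projection onto $np$ of its coordinates. Let $\varphi\colon\mathbb{R}^{np}\to\mathcal{O}$ be a polynomial map with $\kappa\circ\varphi=\mathrm{id}$, and let $D\subset\mathbb{R}^{np}$ be a dense subset with $\varphi(D)=\Sigma\cap\mathcal{O}$. Then $\bar\Sigma\cap\mathcal{O}=\varphi(\mathbb{R}^{np})$, and $\bar\Sigma$ is a closed nonsingular algebraic submanifold of dimension $np$ in $\mathcal{O}$.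
\end{lemma}

\begin{proof}
Let $t_1,\dots,t_r$, with $r=\dim\mathcal{M}-np$, be the coordinates of $\mathcal{O}$ that do not appear in $\kappa$. Since $\kappa\circ\varphi=\mathrm{id}$, the image of $\varphi$ is the common zero set of the polynomials $t_j-t_j\circ\varphi\circ\kappa$, whose differentials are independent everywhere because the second terms do not involve $t_1,\dots,t_r$. So $\varphi(\mathbb{R}^{np})$ is a closed nonsingular submanifold of dimension $np$, and $\varphi(D)=\Sigma\cap\mathcal{O}$ is dense in it by continuity of $\varphi$. Since $\mathcal{O}$ is open, $\bar\Sigma\cap\mathcal{O}$ is the closure of $\Sigma\cap\mathcal{O}$ in $\mathcal{O}$, which is $\varphi(\mathbb{R}^{np})$.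
\end{proof}

For $\omega\in\bar\Sigma$, let $T_\omega$ be the linear span, in the tangent space of $\mathcal{M}$ at $\omega$, of the velocities $\gamma'(0)$ of all analytic arcs $\gamma\colon(-\varepsilon,\varepsilon)\to\mathcal{M}$ with $\gamma(0)=\omega$ and image contained in $\bar\Sigma$.

\begin{lemma}[Arc criterion]\label{lem:arc}
If $\dim T_\omega>np$, then $\bar\Sigma$ is not a $C^1$ submanifold of $\mathcal{M}$ near $\omega$, and the Zariski tangent space of $\bar\Sigma$ at $\omega$ has dimension larger than $\dim\bar\Sigma$.
\end{lemma}

\begin{proof}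
Suppose that $\bar\Sigma$ is a $C^1$ submanifold of dimension $d$ in a neighborhood of $\omega$. This neighborhood contains a point of $\Sigma$, near which $\bar\Sigma$ coincides with the $np$-dimensional submanifold $\Sigma$; hence $d=np$. The velocity at $\omega$ of an arc contained in a $C^1$ submanifold lies in its tangent space, so $\dim T_\omega\le np$, a contradiction. For the second statement, let $f$ be regular near $\omega$ and vanish on $\bar\Sigma$. Then $f\circ\gamma=0$ near $0$ for each arc $\gamma$ as above, so $df(\omega)$ vanishes on $T_\omega$. Thus the Zariski tangent space contains $T_\omega$, while $\dim\bar\Sigma=np$.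
\end{proof}

From now on $n\ge2$. Linear coordinates on $\mathbb{R}^n$ are written $(x,y,z_1,\dots,z_{n-2})$. We put $\mathbf{z}=(z_1,\dots,z_{n-2})$ and $\mathbf{y}=(y,\mathbf{z})$, and we write $x_i,y_i,\mathbf{z}_i,\mathbf{y}_i$ for the values of these functions at $q_i$. Normal forms of $\mathbf{y}$ and $\mathbf{z}$ are taken componentwise. For $n=2$ there is no $\mathbf{z}$.

\section{Two points}\label{sec:two}

We first describe the components $G_{ij}$ of an arbitrary point of $\bar\Sigma$. For an affine function $P$, let $dP$ denote its linear part.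

\begin{lemma}\label{lem:lines}
Let $p\ge2$, $\omega=(\underline q,(G_I)_I)\in\bar\Sigma$ and $i<j$. There is a nonzero vector $d_{ij}\in\mathbb{R}^n$ such that $G_{ij}=\{P\in\mathcal{P}_1\mid P(q_i)=0,\ dP(d_{ij})=0\}$. Consequently there are linear coordinates in which $G_{ij}\in\mathcal{U}(\operatorname{span}(1,x))$ for all $i<j$.
\end{lemma}

\begin{proof}
The condition that all elements of $G_{ij}$ vanish at $q_i$ holds on $\Sigma$, and it is closed: in a chart it reads $(w-N_{ij}(w))(q_i)=0$ for $w$ in a fixed basis of $W$. So it holds at $\omega$. The map $P\mapsto dP$ identifies $\{P\in\mathcal{P}_1\mid P(q_i)=0\}$ with the dual space $(\mathbb{R}^n)^*$, and $G_{ij}$, of dimension $n-1$, with a hyperplane of it. Such a hyperplane is the annihilator of a nonzero vector $d_{ij}$. The linear forms vanishing on some $d_{ij}$ make up a finite union of hyperplanes of $(\mathbb{R}^n)^*$, so there is a linear form $x$ with $x(d_{ij})\ne0$ for all $i<j$; complete it to a coordinate system. If $\alpha+\beta x\in G_{ij}$, then $\beta\,x(d_{ij})=0$, so $\beta=0$, and then $\alpha=0$.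
\end{proof}

Whenever $G_{ij}\in\mathcal{U}(\operatorname{span}(1,x))$, we write
\[
N_{ij}(\mathbf{y})=\mathbf{b}_{ij}+\mathbf{m}_{ij}\,x,\qquad \mathbf{m}_{ij}=(m_{ij},\mathbf{m}'_{ij})\in\mathbb{R}\times\mathbb{R}^{n-2},
\]
and call $\mathbf{m}_{ij}$ the \emph{slope}. The entries of $\mathbf{b}_{ij}$ and $\mathbf{m}_{ij}$ are the coordinates of $G_{ij}$. By \eqref{eq:interp}, on $\Sigma$ the condition $G_{ij}\in\mathcal{U}(\operatorname{span}(1,x))$ means $x_i\ne x_j$, and then $\mathbf{m}_{ij}=(\mathbf{y}_i-\mathbf{y}_j)/(x_i-x_j)$.

\begin{proposition}\label{prop:two}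
Let $p=2$ and $n\ge2$. Then $\bar\Sigma$ is nonsingular of dimension $2n$ at every point.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lines}, every point of $\bar\Sigma$ lies, for suitable coordinates, in the monomial chart $\mathcal{O}$ defined by $G_{12}\in\mathcal{U}(\operatorname{span}(1,x))$. Take $\kappa=(x_1,x_2,\mathbf{y}_1,\mathbf{m}_{12})\in\mathbb{R}^{2n}$, and define $\varphi$ by prescribing the remaining coordinates:
\[
\mathbf{y}_2=\mathbf{y}_1+(x_2-x_1)\mathbf{m}_{12},\qquad \mathbf{b}_{12}=\mathbf{y}_1-x_1\mathbf{m}_{12}.
\]
Let $D=\{x_1\ne x_2\}$. On $D$ the function $\mathbf{b}_{12}+\mathbf{m}_{12}x$ interpolates $\mathbf{y}$ at two distinct points, so $\varphi(D)\subset\Sigma$; conversely every point of $\Sigma\cap\mathcal{O}$ has $x_1\ne x_2$ and satisfies these equations. Lemma~\ref{lem:graph} applies.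
\end{proof}

The equation $q_2-q_1=(x_2-x_1)(1,\mathbf{m}_{12})$ is that of a standard chart of the blow-up along the diagonal. The mechanism deserves a sentence, because it returns for three points: the slope is a quotient whose denominator vanishes at the collision, and we cure this by taking the slope as a coordinate and solving for $\mathbf{y}_2$, which is then a polynomial.

\section{Three points}\label{sec:three}

Let $p=3$ and $n\ge2$. For given coordinates, let $V\subset\mathcal{M}$ be the Zariski open set where $G_{12},G_{13},G_{23}\in\mathcal{U}(\operatorname{span}(1,x))$. A point of $\Sigma$ lies in $V$ if and only if $x_1,x_2,x_3$ are pairwise distinct.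

\subsection{The second divided difference}

Let $x_1,x_2,x_3$ be pairwise distinct. The \emph{second divided difference} of a function $f$ on the three points is the coefficient of $t^2$ in the polynomial of degree at most $2$ that takes the value $f(q_i)$ at $t=x_i$. It is linear in $f$, it equals $1$ for $f=x^2$, and it vanishes if and only if $f$ agrees on the three points with an affine function of $x$. On $\Sigma\cap V$, let
\[
\mathbf{c}=(c,\mathbf{c}')\in\mathbb{R}\times\mathbb{R}^{n-2}
\]
be the second divided difference of $\mathbf{y}=(y,\mathbf{z})$. The slope of $\alpha+\beta t+\mathbf{c}t^2$ between $x_i$ and $x_j$ is $\beta+\mathbf{c}(x_i+x_j)$. Subtracting, we obtain on $\Sigma\cap V$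
\begin{equation}\label{eq:slopes}
\mathbf{m}_{13}-\mathbf{m}_{12}=\mathbf{c}\,(x_3-x_2),\qquad
\mathbf{m}_{23}-\mathbf{m}_{12}=\mathbf{c}\,(x_3-x_1),\qquad
\mathbf{m}_{23}-\mathbf{m}_{13}=\mathbf{c}\,(x_2-x_1).
\end{equation}
Near a point of $\bar\Sigma\cap V$ the slopes stay bounded, but $\mathbf{c}$ need not.

\begin{example}\label{ex:triangle}
Let $n=2$, $q_1=(0,0)$, $q_2=(t,0)$, $q_3=(-t,\lambda)$ with $t,\lambda\ne0$. The slopes are $m_{12}=0$, $m_{13}=-\lambda/t$, $m_{23}=-\lambda/(2t)$, and $c=\lambda/(2t^2)$. With $s=1/c$, the three independent polynomials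
\[
x^2-tx-sy,\qquad xy+ty,\qquad y^2-\lambda y
\]
vanish at the three points, so they span the $3$-dimensional space $G_{123}$. If $\lambda=2ct^2$ with $c$ fixed and $t\to0$, the points lie on the parabola $y=cx(x-t)$, and $G_{123}$ tends to $\operatorname{span}(y-cx^2,xy,y^2)$. If instead $t=\tau^2$, $\lambda=\tau^3$ and $\tau\to0$, the slopes still tend to $0$, but $c\to\infty$, $s=2\tau\to0$, and $G_{123}$ tends to $\operatorname{span}(x^2,xy,y^2)$. This last limit contains $x^2$, so it lies outside $\mathcal{U}(\operatorname{span}(1,x,x^2))$; it lies in $\mathcal{U}(\operatorname{span}(1,x,y))$.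
\end{example}

The example calls for two charts. In the first, $\mathbf{c}$ is bounded and we read \eqref{eq:slopes} from right to left: the abscissas $x_i$ and $\mathbf{c}$ are coordinates and determine the differences of slopes. In the second, $s=1/c$ is bounded and we read the first component of \eqref{eq:slopes} in the other direction: the slopes $m_{ij}$ and $s$ are coordinates and determine the differences of abscissas.

\subsection{The chart where $\mathbf{c}$ is bounded}

Let $\mathcal{O}_1\subset V$ be the monomial chart defined by $G_{123}\in\mathcal{U}(\operatorname{span}(1,x,x^2))$. On $\mathcal{O}_1$ let $\mathbf{c}$ be the coefficient of $x^2$ in $N_{123}(\mathbf{y})$. By \eqref{eq:interp}, $\Sigma\cap\mathcal{O}_1=\Sigma\cap V$, and on this set the two definitions of $\mathbf{c}$ agree. Put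
\[
\kappa_1=(x_1,x_2,x_3,\mathbf{y}_1,\mathbf{m}_{12},\mathbf{c})\colon\mathcal{O}_1\to\mathbb{R}^3\times(\mathbb{R}^{n-1})^3=\mathbb{R}^{3n}.
\]

\begin{proposition}\label{prop:chart1}
There is a polynomial map $\varphi_1\colon\mathbb{R}^{3n}\to\mathcal{O}_1$ with $\kappa_1\circ\varphi_1=\mathrm{id}$ and $\varphi_1(D_1)=\Sigma\cap\mathcal{O}_1$, where $D_1$ is the set where $x_1,x_2,x_3$ are pairwise distinct.
\end{proposition}

\begin{proof}
Given parameters $(x_1,x_2,x_3,\mathbf{y}_1,\mathbf{m}_{12},\mathbf{c})$, form the Newton polynomial
\[
\rho(t)=\mathbf{y}_1+\mathbf{m}_{12}(t-x_1)+\mathbf{c}\,(t-x_1)(t-x_2)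
\]
with values in $\mathbb{R}^{n-1}$. Let $q_i=(x_i,\rho(x_i))$. Define $\mathbf{m}_{13}$ and $\mathbf{m}_{23}$ by the first two equations in \eqref{eq:slopes}, and define $G_{ij}$ by the normal form $N_{ij}(\mathbf{y})=\rho(x_i)+\mathbf{m}_{ij}(x-x_i)$ for $i<j$. For $P\in\mathcal{P}_2$, let $N_{123}(P)$ be the remainder of the one-variable polynomial $P(x,\rho(x))$ upon division by $(x-x_1)(x-x_2)(x-x_3)$. This is a linear map onto $\operatorname{span}(1,x,x^2)$ that fixes $1,x,x^2$, so it is the normal form map of its kernel $G_{123}\in\mathcal{U}(\operatorname{span}(1,x,x^2))$. The divisor is monic, so the coefficients of the remainder are polynomials in the parameters. This defines a polynomial map $\varphi_1$ into $\mathcal{O}_1$. Since $\rho(x_1)=\mathbf{y}_1$ and $N_{123}(\mathbf{y})=\rho(x)$ has leading coefficient $\mathbf{c}$, we have $\kappa_1\circ\varphi_1=\mathrm{id}$.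

Let the parameters lie in $D_1$. The slope of $\rho$ between $x_1$ and $x_2$ is $\mathbf{m}_{12}$, and by the computation leading to \eqref{eq:slopes} its other two slopes are $\mathbf{m}_{13}$ and $\mathbf{m}_{23}$; so $G_{ij}=\mathcal{G}_{ij}(\underline q)$. Moreover $N_{123}(P)=0$ if and only if $P(x,\rho(x))$ vanishes at the three distinct numbers $x_i$, so $G_{123}=\mathcal{G}_{123}(\underline q)$. Hence $\varphi_1(D_1)\subset\Sigma$. Conversely, let $\omega\in\Sigma\cap\mathcal{O}_1$. Then $\kappa_1(\omega)\in D_1$. The polynomial of degree at most $2$ that interpolates the $\mathbf{y}_i$ and the polynomial $\rho$ built from $\kappa_1(\omega)$ have the same leading coefficient and the same values at $x_1$ and $x_2$, so they are equal. Thus $\varphi_1(\kappa_1(\omega))$ is a point of $\Sigma$ with the same three points as $\omega$, and it equals $\omega$.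
\end{proof}

\subsection{The chart where $1/c$ is bounded}

Let $\mathcal{O}_2\subset V$ be the monomial chart defined by $G_{123}\in\mathcal{U}(\operatorname{span}(1,x,y))$. On $\mathcal{O}_2$ let $s\in\mathbb{R}$ and $\mathbf{e}\in\mathbb{R}^{n-2}$ be the coefficients of $y$ in $N_{123}(x^2)$ and in $N_{123}(\mathbf{z})$.

\begin{lemma}\label{lem:inverse}
A point of $\Sigma\cap V$ lies in $\mathcal{O}_2$ if and only if $c\ne0$, and then $s=1/c$ and $\mathbf{e}=\mathbf{c}'/c$.
\end{lemma}

\begin{proof}
The $x_i$ are distinct, so $1,x,y$ are independent on the three points if and only if $y$ is not an affine function of $x$ there, that is, $c\ne0$. Now use \eqref{eq:interp}. The functions $x^2$ and $N_{123}(x^2)$ agree on the three points, and so do $\mathbf{z}$ and $N_{123}(\mathbf{z})$. Taking second divided differences gives $1=sc$ and $\mathbf{c}'=\mathbf{e}\,c$.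
\end{proof}

On $\Sigma\cap\mathcal{O}_2$, the lemma turns \eqref{eq:slopes} into equations without denominators:
\begin{equation}\label{eq:solve}
x_2-x_1=s(m_{23}-m_{13}),\qquad x_3-x_1=s(m_{23}-m_{12}),\qquad
\mathbf{m}'_{ij}-\mathbf{m}'_{12}=\mathbf{e}\,(m_{ij}-m_{12}).
\end{equation}
The first two come from multiplying the first components of \eqref{eq:slopes} by $s$. The third holds because $\mathbf{m}_{ij}-\mathbf{m}_{12}$ is a scalar multiple of $\mathbf{c}=c\,(1,\mathbf{e})$. Accordingly we put
\[
\kappa_2=(x_1,\mathbf{y}_1,\ m_{12},m_{13},m_{23},\ s,\ \mathbf{e},\ \mathbf{m}'_{12})\colon\mathcal{O}_2\to\mathbb{R}^{3n},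
\]
where $n+3+1+2(n-2)=3n$.

\begin{proposition}\label{prop:chart2}
There is a polynomial map $\varphi_2\colon\mathbb{R}^{3n}\to\mathcal{O}_2$ with $\kappa_2\circ\varphi_2=\mathrm{id}$ and $\varphi_2(D_2)=\Sigma\cap\mathcal{O}_2$, where $D_2$ is the set where $s\ne0$ and $m_{12},m_{13},m_{23}$ are pairwise distinct.
\end{proposition}

\begin{proof}
\emph{The points and the lines.} Given the parameters, define $x_2$, $x_3$, $\mathbf{m}'_{13}$ and $\mathbf{m}'_{23}$ by \eqref{eq:solve}. Put
\[
\delta_2=x_2-x_1,\qquad\delta_3=x_3-x_1,\qquad\lambda=\delta_3\,(m_{13}-m_{12}),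
\]
and $\mathbf{y}_2=\mathbf{y}_1+\mathbf{m}_{12}\delta_2$, $\mathbf{y}_3=\mathbf{y}_1+\mathbf{m}_{13}\delta_3$. Define $G_{ij}$ by $N_{ij}(\mathbf{y})=\mathbf{y}_i+\mathbf{m}_{ij}(x-x_i)$ for $i<j$. From \eqref{eq:solve} we get $\delta_3-\delta_2=s(m_{13}-m_{12})$ and $\delta_3=s(m_{23}-m_{12})$, hence two identities:
\begin{equation}\label{eq:lambda}
s\lambda=\delta_3(\delta_3-\delta_2),\qquad \lambda=(m_{23}-m_{12})(\delta_3-\delta_2).
\end{equation}

\emph{Adapted coordinates.} It remains to define $G_{123}$ by polynomial formulas. Interpolating in the basis $1,x,y$ would require dividing by the area of the triangle, so we pass to affine coordinates in which the points are as simple as in Example~\ref{ex:triangle}: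
\[
X=x-x_1,\qquad Y=y-y_1-m_{12}X,\qquad \mathbf{Z}=(Z_1,\dots,Z_{n-2})=\mathbf{z}-\mathbf{z}_1-\mathbf{m}'_{12}X-\mathbf{e}\,Y.
\]
This change of coordinates is triangular with ones on the diagonal, so it and its inverse are polynomial in the parameters, and $\operatorname{span}(1,X,Y)=\operatorname{span}(1,x,y)$. In the coordinates $(X,Y,\mathbf{Z})$,
\[
q_1=(0,0,0),\qquad q_2=(\delta_2,0,0),\qquad q_3=(\delta_3,\lambda,0).
\]
Indeed, at $q_3$ we have $Y=(m_{13}-m_{12})\delta_3=\lambda$ and $\mathbf{Z}=(\mathbf{m}'_{13}-\mathbf{m}'_{12})\delta_3-\mathbf{e}\lambda=0$ by the third equation of \eqref{eq:solve}; the values at $q_1$ and $q_2$ are read off from the definitions. Let $G_{123}$ be the span of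
\begin{equation}\label{eq:quadrics}
X^2-\delta_2X-sY,\qquad XY-\delta_3Y,\qquad Y^2-\lambda Y,\qquad Z_k,\quad Z_kX,\quad Z_kY,\quad Z_kZ_l .
\end{equation}
The monomials of degree at most $2$ in $X,Y,\mathbf{Z}$ form a basis of $\mathcal{P}_2$, and \eqref{eq:quadrics} lists each such monomial other than $1,X,Y$, minus an element of $\operatorname{span}(1,X,Y)$. So $G_{123}\in\mathcal{U}(\operatorname{span}(1,x,y))$, and its normal form map is given by \eqref{eq:quadrics} in the basis of monomials in $X,Y,\mathbf{Z}$. Converting to monomials in $x,y,\mathbf{z}$ keeps the entries polynomial in the parameters. This defines the polynomial map $\varphi_2$.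

\emph{The identity $\kappa_2\circ\varphi_2=\mathrm{id}$.} Only $s$ and $\mathbf{e}$ need checking. From $x=x_1+X$ and $\mathbf{z}=\mathbf{z}_1+\mathbf{m}'_{12}X+\mathbf{e}Y+\mathbf{Z}$ we get
\[
N_{123}(x^2)=x_1^2+(2x_1+\delta_2)X+sY,\qquad N_{123}(\mathbf{z})=\mathbf{z}_1+\mathbf{m}'_{12}X+\mathbf{e}\,Y .
\]
The coefficient of $y$ is $0$ in $X$ and $1$ in $Y$, so the coefficients of $y$ here are $s$ and $\mathbf{e}$.

\emph{The inclusion $\varphi_2(D_2)\subset\Sigma$.} On $D_2$ the numbers $\delta_2,\delta_3,\delta_3-\delta_2$ are nonzero, so the points are distinct. It suffices to show that the elements of each $G_I$ vanish at the $q_i$, $i\in I$, because $G_I$ and $\mathcal{G}_I(\underline q)$ have the same codimension. For $G_{12}$ and $G_{13}$ this holds by the definition of $\mathbf{y}_2$ and $\mathbf{y}_3$. For $G_{23}$ we need $\mathbf{y}_3-\mathbf{y}_2=\mathbf{m}_{23}(\delta_3-\delta_2)$. The adapted coordinates of $q_2,q_3$ and the second identity in \eqref{eq:lambda} give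
\begin{align*}
y_3-y_2&=m_{12}(\delta_3-\delta_2)+\lambda=m_{23}(\delta_3-\delta_2),\\
\mathbf{z}_3-\mathbf{z}_2&=\mathbf{m}'_{12}(\delta_3-\delta_2)+\mathbf{e}\lambda=\bigl(\mathbf{m}'_{12}+\mathbf{e}(m_{23}-m_{12})\bigr)(\delta_3-\delta_2)=\mathbf{m}'_{23}(\delta_3-\delta_2).
\end{align*}
For $G_{123}$, all polynomials in \eqref{eq:quadrics} vanish at $q_1$ and $q_2$, and all but the first vanish at $q_3$, by inspection. The first takes at $q_3$ the value $\delta_3(\delta_3-\delta_2)-s\lambda$, which is $0$ by \eqref{eq:lambda}.

\emph{The inclusion $\Sigma\cap\mathcal{O}_2\subset\varphi_2(D_2)$.} Let $\omega\in\Sigma\cap\mathcal{O}_2$. By Lemma~\ref{lem:inverse}, $c\ne0$ and $s\ne0$; by \eqref{eq:slopes}, the $m_{ij}$ are pairwise distinct. So $\kappa_2(\omega)\in D_2$. Since \eqref{eq:solve} holds at $\omega$, the point $\varphi_2(\kappa_2(\omega))$ has the same $x_i$ and the same $\mathbf{m}_{12},\mathbf{m}_{13}$ as $\omega$, hence the same three points. It lies in $\Sigma$ by the previous step, so it equals $\omega$.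
\end{proof}

\subsection{The two charts cover}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The sets $D_1$ and $D_2$ are complements of zero sets of nonzero polynomials, hence dense. By Lemma~\ref{lem:graph} and Propositions~\ref{prop:chart1} and~\ref{prop:chart2}, it suffices to show that every $\omega\in\bar\Sigma$ lies in $\mathcal{O}_1$ or $\mathcal{O}_2$ for some choice of linear coordinates.

By Lemma~\ref{lem:lines}, choose coordinates with $\omega\in V$. Let $\omega=\lim\omega_j$ with $\omega_j\in\Sigma$. For large $j$ we have $\omega_j\in V$, and the points and slopes of $\omega_j$ converge to those of $\omega$. Let $\mathbf{c}_j=(c_j,\mathbf{c}'_j)$ be the second divided difference at $\omega_j$.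

Suppose first that $(\mathbf{c}_j)$ has a bounded subsequence. Along a further subsequence, $\kappa_1(\omega_j)$ converges to some $\zeta\in\mathbb{R}^{3n}$. Since $\omega_j=\varphi_1(\kappa_1(\omega_j))$, continuity gives $\omega=\varphi_1(\zeta)\in\mathcal{O}_1$.

Otherwise $|\mathbf{c}_j|\to\infty$, and along a subsequence $\mathbf{c}_j/|\mathbf{c}_j|\to\mathbf{u}\ne0$. The chart $\mathcal{O}_2$ singles out the coordinate $y$, so we must make the first component of $\mathbf{c}_j$ the dominant one. Replace $\mathbf{y}$ by $L\mathbf{y}$, where $L$ is an invertible matrix with $L\mathbf{u}=(1,0,\dots,0)$. This changes neither $x$ nor $V$, and it replaces $\mathbf{c}_j$ by $L\mathbf{c}_j$. In the new coordinates $|c_j|\to\infty$ and $\mathbf{c}'_j/c_j\to0$. By Lemma~\ref{lem:inverse}, $\omega_j\in\mathcal{O}_2$ for large $j$, with $s=1/c_j\to0$ and $\mathbf{e}=\mathbf{c}'_j/c_j\to0$. The other components of $\kappa_2(\omega_j)$ are coordinates of points and slopes. So $\kappa_2(\omega_j)$ converges to some $\zeta$, and $\omega=\varphi_2(\zeta)\in\mathcal{O}_2$.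
\end{proof}

\section{Four points in the plane}\label{sec:four}

In this section $n=2$ and $p=4$, so $\dim\bar\Sigma=8$. We prove Theorem~\ref{thm:singular} in this case.

\subsection{A cubic relation between the six slopes}

Translations and dilations do not change slopes, so one expects the six slopes of four points to depend on only $8-3=5$ parameters and to satisfy a relation. The next proposition writes one down. It is not used in the proof, but it shows where to look for a singularity.

\begin{proposition}\label{prop:cubic}
Let $q_1,\dots,q_4\in\mathbb{R}^2$ have pairwise distinct abscissas, and let $m=(m_{ij})_{i<j}$ be their slopes. Then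
\[
\mathcal{D}(m):=\det\begin{pmatrix}1&m_{12}+m_{34}&m_{12}m_{34}\\ 1&m_{13}+m_{24}&m_{13}m_{24}\\ 1&m_{14}+m_{23}&m_{14}m_{23}\end{pmatrix}=0 .
\]
\end{proposition}

\begin{proof}
By continuity and density we may assume that no three of the points are collinear. Let $\ell_{ij}=y-m_{ij}x-b_{ij}$ be the equation of the line through $q_i$ and $q_j$. Evaluation $\mathcal{P}_2\to\mathbb{R}^4$ is onto, because for $\{i,j,k,l\}=\{1,2,3,4\}$ the product $\ell_{jk}\ell_{jl}$ vanishes at $q_j,q_k,q_l$ and not at $q_i$. Its kernel has dimension $2$ and contains $\ell_{12}\ell_{34}$, $\ell_{13}\ell_{24}$ and $\ell_{14}\ell_{23}$. These three products are therefore linearly dependent, and so are their quadratic parts $y^2-(m_{ij}+m_{kl})xy+m_{ij}m_{kl}x^2$.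
\end{proof}

The polynomial $\mathcal{D}$ is homogeneous of degree $3$, and it is nonzero: it equals $1$ when $m_{13}=m_{14}=1$, $m_{24}=-1$ and the other slopes vanish. So the slopes lie on a cubic cone, and $d\mathcal{D}$ vanishes at the vertex $m=0$. This alone proves nothing, since a smooth variety may map into such a cone. We need a point of $\bar\Sigma$ with $m=0$ from which the slopes can move, to first order, in enough directions of the cone. The chart $\mathcal{O}_2$ of Section~\ref{sec:three} suggests the candidate: each triple of points should converge to the origin of that chart, where its three slopes are free coordinates.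

\subsection{The point $\omega^*$ and arcs through it}

Consider the sets of monomials
\[
S_1=\{1\},\qquad S_2=\{1,x\},\qquad S_3=\{1,x,y\},\qquad S_4=\{1,x,y,x^2\},
\]
and let $E_r=\operatorname{span}(S_r)$. Note that $E_r\subset\mathcal{P}_{r-1}$. Let $\mathcal{O}^*$ be the monomial chart with $F_I=E_{|I|}$, and let $\omega^*$ be its origin: all four points are at $0$, and $G_I$ is spanned by the monomials of degree at most $|I|-1$ that are not in $S_{|I|}$.

To reach $\omega^*$ from $\Sigma$ we contract a fixed configuration at different speeds in the two coordinate directions. By \eqref{eq:interp}, the arc stays in $\mathcal{O}^*$ if the monomials of $S_{|A|}$ form a basis of the functions on each subset $A$ of the configuration. So let $U$ be the set of $\theta=(\xi,\eta)\in\mathbb{R}^4\times\mathbb{R}^4$ such that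
\begin{enumerate}
\item[(U1)] the numbers $\xi_i$ are pairwise distinct;
\item[(U2)] no three of the points $(\xi_i,\eta_i)$ are collinear;
\item[(U3)] the functions $1,\xi,\eta,\xi^2$ are linearly independent on the four points $(\xi_i,\eta_i)$.
\end{enumerate}
These are the required conditions for $|A|=2,3,4$. Each says that certain polynomials in $\theta$ do not vanish, and all three hold at
\[
\theta_0:\qquad \xi=(0,1,2,3),\qquad \eta_i=\xi_i^3 .
\]
Indeed (U3) holds by the Vandermonde determinant, and if three of the points lay on a line $\eta=\alpha+\beta\xi$, their abscissas would be the roots of $t^3-\beta t-\alpha$ and would have sum $0$. Thus $U$ is the complement of the zero set of a nonzero polynomial, and it is open and dense in $\mathbb{R}^8$.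

For $\theta\in U$ and $a\in\{2,3\}$ put
\begin{equation}\label{eq:planearc}
q_i(\tau)=(\tau^a\xi_i,\ \tau^{a+1}\eta_i),\qquad 1\le i\le4,
\end{equation}
and give monomials the weight $\operatorname{wt}(x^ky^l)=ka+l(a+1)$. The exponents are chosen as follows. The difference $\operatorname{wt}(y)-\operatorname{wt}(x)=1$ makes the slopes of order $\tau$, so that they contribute to the velocity. The condition $a\ge2$ makes $x^2$ heavier than $y$, which, as in Example~\ref{ex:triangle}, sends $s$ to $0$. The two values of $a$ will separate the direction of $s$ from the directions of the slopes.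

\begin{lemma}\label{lem:weights}
Let $\theta\in U$, $a\in\{2,3\}$, $\emptyset\ne A\subset\{1,2,3,4\}$ and $r=|A|$. For $\tau\ne0$ and every polynomial $P$ in $x,y$, there is a unique $N_{A,\tau}(P)\in E_r$ with the same values as $P$ at the points $q_i(\tau)$, $i\in A$. If $\xi^\alpha\eta^\beta=\sum_{x^ky^l\in S_r}C_{kl}\,\xi^k\eta^l$ on the points $(\xi_i,\eta_i)$, $i\in A$, then
\begin{equation}\label{eq:nf}
N_{A,\tau}(x^\alpha y^\beta)=\sum_{x^ky^l\in S_r}C_{kl}\;\tau^{\operatorname{wt}(x^\alpha y^\beta)-\operatorname{wt}(x^ky^l)}\,x^ky^l .
\end{equation}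
The coefficients of $N_{A,\tau}(P)$ are polynomials in $\tau$, and the map $N_{A,0}$ obtained by setting $\tau=0$ fixes the monomials in $S_r$ and kills all other monomials.
\end{lemma}

\begin{proof}
At $q_i(\tau)$ the monomial $x^ky^l$ takes the value $\tau^{\operatorname{wt}(x^ky^l)}\xi_i^k\eta_i^l$. By (U1)--(U3), the functions $\xi^k\eta^l$ with $x^ky^l\in S_r$ form a basis of the functions on $A$. This gives existence and uniqueness, and both sides of \eqref{eq:nf} agree with $x^\alpha y^\beta$ at the points, since the right side takes the value $\tau^{\operatorname{wt}(x^\alpha y^\beta)}\sum C_{kl}\xi_i^k\eta_i^l$ at $q_i(\tau)$. If $x^\alpha y^\beta\in S_r$, then $N_{A,\tau}(x^\alpha y^\beta)=x^\alpha y^\beta$ by uniqueness. If $x^\alpha y^\beta\notin S_r$, we claim that all exponents of $\tau$ in \eqref{eq:nf} are at least $1$, that is, every monomial outside $S_r$ is heavier than every monomial in $S_r$. The monomials $1,x,y,x^2,xy,y^2$ have weights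
\[
0<a<a+1<2a<2a+1<2a+2,
\]
where $a+1<2a$ because $a\ge2$, and monomials of degree at least $3$ have weight at least $3a\ge2a+2$. So $S_r$ consists of the $r$ lightest monomials, and the next one is strictly heavier, for $r=1,2,3,4$.
\end{proof}

\begin{example}\label{ex:cubicpoints}
Take $\theta=\theta_0$. On the points $1,2$ we have $\eta=\xi$. On the points $1,2,3$ we have $\xi^2=\frac23\xi+\frac13\eta$. On all four points, $\xi(\xi-1)(\xi-2)(\xi-3)=0$ gives $\xi\eta=\xi^4=6\eta-11\xi^2+6\xi$. Hence
\[
N_{12,\tau}(y)=\tau x,\qquad N_{123,\tau}(x^2)=\tfrac23\tau^ax+\tfrac13\tau^{a-1}y,\qquad N_{1234,\tau}(xy)=6\tau^{a+1}x+6\tau^ay-11\tau x^2 .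
\]
For $a\ge2$ all of these tend to $0$ with $\tau$. For $a=1$ the coefficient of $y$ in the second one would be the nonzero constant $\frac13$, and the arc would miss $\omega^*$.
\end{example}

For $\tau\ne0$ let $\gamma(\tau)\in\Sigma$ be the point above $\underline q(\tau)$. By \eqref{eq:interp} it lies in $\mathcal{O}^*$, and its normal form maps are the restrictions of $N_{I,\tau}$ to $\mathcal{P}_{|I|-1}$. By Lemma~\ref{lem:weights} all coordinates of $\gamma(\tau)$ are polynomials in $\tau$ that vanish at $\tau=0$. So $\gamma$ extends to an analytic arc in $\bar\Sigma$ with $\gamma(0)=\omega^*$. The decisive feature is that the starting point is the same for all $\theta\in U$ and both values of $a$.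

\subsection{Nine independent velocities}

Let $\Phi\colon\mathcal{O}^*\to\mathbb{R}^2\times\mathbb{R}^6\times\mathbb{R}$ be the projection onto the coordinates $(x_1,y_1)$, $(m_{ij})_{i<j}$ and $s$, where $m_{ij}$ is the coefficient of $x$ in $N_{ij}(y)$ and $s$ is the coefficient of $y$ in $N_{123}(x^2)$. For $\theta\in U$ define $\mu(\theta)\in\mathbb{R}^6$ and $\sigma(\theta)\in\mathbb{R}$ by
\[
\mu_{ij}(\theta)=\frac{\eta_i-\eta_j}{\xi_i-\xi_j},\qquad \xi^2=\alpha+\beta\xi+\sigma(\theta)\,\eta\ \text{ on the points } 1,2,3 .
\]
Here $\sigma(\theta)\ne0$, because $1,\xi,\xi^2$ are independent on three points with distinct abscissas. By \eqref{eq:nf}, along the arc $\gamma$ attached to $(\theta,a)$,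
\begin{equation}\label{eq:alongarc}
(x_1,y_1)=(\tau^a\xi_1,\tau^{a+1}\eta_1),\qquad m_{ij}=\tau\,\mu_{ij}(\theta),\qquad s=\tau^{a-1}\sigma(\theta).
\end{equation}
Therefore $(\Phi\circ\gamma)'(0)$ equals $(0,\mu(\theta),\sigma(\theta))$ if $a=2$ and $(0,\mu(\theta),0)$ if $a=3$.

For fixed $\xi$ the vector $\mu(\theta)$ is a linear function of $\eta\in\mathbb{R}^4$ whose kernel consists of the constant vectors, so it stays in a $3$-dimensional subspace. All of $\mathbb{R}^6$ is obtained by varying $\xi$.

\begin{lemma}\label{lem:span}
The vectors $\mu(\theta)$, $\theta\in U$, span $\mathbb{R}^6$.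
\end{lemma}

\begin{proof}
Suppose that $\sum_{i<j}\chi_{ij}\mu_{ij}(\theta)=0$ for all $\theta\in U$, and put $\chi_{ji}=\chi_{ij}$. Since $U$ is dense, the identity holds by continuity for all $\theta$ satisfying (U1). Fix $i\ne j$ and take $\eta_i=1$ and $\eta_k=0$ for $k\ne i$; this gives $\sum_{k\ne i}\chi_{ik}/(\xi_i-\xi_k)=0$. Multiply by $\xi_i-\xi_j$ and let $\xi_i\to\xi_j$, keeping the three numbers $\xi_k$, $k\ne i$, fixed and distinct. The limit is $\chi_{ij}=0$.
\end{proof}

The arcs \eqref{eq:planearc} do not move the points to first order. Translations supply the missing directions, in every dimension.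

\begin{lemma}\label{lem:translate}
Let $n,p\ge1$, $\omega=(\underline q,(G_I)_I)\in\bar\Sigma$ and $u\in\mathbb{R}^n$. There is an analytic arc in $\bar\Sigma$ through $\omega$ along which the $i$-th point is $q_i+\tau u$ for every $i$.
\end{lemma}

\begin{proof}
For $v\in\mathbb{R}^n$, the map sending $(\underline q,(G_I)_I)$ to $\bigl((q_i+v)_i,(\{P(\cdot-v)\mid P\in G_I\})_I\bigr)$ is a homeomorphism of $\mathcal{M}$ that preserves $\Sigma$, hence $\bar\Sigma$. Apply it to $\omega$ with $v=\tau u$. The $I$-th component is the kernel of the surjective map $\mathcal{P}_{|I|-1}\to\mathcal{P}_{|I|-1}/G_I$ sending $P$ to the class of $P(\cdot+\tau u)$, which is polynomial in $\tau$. The arc is analytic by Lemma~\ref{lem:kernel}.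
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:singular} for $n=2$, $p=4$]
The linear subspace $d\Phi(T_{\omega^*})$ of $\mathbb{R}^2\times\mathbb{R}^6\times\mathbb{R}$ contains the vectors $(0,\mu(\theta),0)$, hence $0\times\mathbb{R}^6\times0$ by Lemma~\ref{lem:span}. It contains the difference $(0,0,\sigma(\theta))\ne0$ of the velocities for $a=2$ and $a=3$. By Lemma~\ref{lem:translate} it contains vectors with arbitrary first component. Hence $d\Phi(T_{\omega^*})=\mathbb{R}^9$ and $\dim T_{\omega^*}\ge9>8$. Lemma~\ref{lem:arc} concludes.
\end{proof}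

\begin{remark}\label{rem:cone}
By Proposition~\ref{prop:cubic} and continuity, $\mathcal{D}(m)=0$ on $\bar\Sigma\cap\mathcal{O}^*$. Along an analytic arc in $\bar\Sigma$ through $\omega^*$ we have $m=\tau\,m'(0)+O(\tau^2)$, and the coefficient of $\tau^3$ in $\mathcal{D}(m)$ gives $\mathcal{D}(m'(0))=0$. So the images under $d\Phi$ of the velocities lie on the cubic cone $\mathbb{R}^2\times\{\mathcal{D}=0\}\times\mathbb{R}$, but in no hyperplane of $\mathbb{R}^9$. With three points instead of four, the analogue of $\Phi$ is the coordinate system $\kappa_2$ of Section~\ref{sec:three}, and the count gives $2+3+1=6=np$, with no excess.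
\end{remark}

\section{More dimensions and more points}\label{sec:general}

Let $n\ge2$ and $p\ge4$. Passing from $(2,4)$ to $(n,p)$ raises the dimension of $\bar\Sigma$ by $np-8=4(n-2)+n(p-4)$, so we need that many additional independent velocities. The last $p-4$ points are placed away from the origin and moved freely, which gives $n(p-4)$ directions. The first four points cannot simply be moved in the $\mathbf{z}$-directions at speeds of order $\tau$ independently of each other, since their mutual distances in the $(x,y)$-plane are much smaller than $\tau$. Instead we place them on a graph $z_k=\tau h_k(x,y)$ with $h_k\in E_4$. The normal form of $z_k$ in $E_4\cong\mathbb{R}^4$ then moves with velocity $h_k$, which gives four directions for each $k$.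

\subsection{The arcs}

Keep $S_r$, $E_r$ and $U$ as in Section~\ref{sec:four}. Fix pairwise distinct points $b_5,\dots,b_p\in\mathbb{R}^n$ with $y(b_j)\ne0$; in particular $b_j\ne0$. For $\theta\in U$, $a\in\{2,3\}$, $h=(h_1,\dots,h_{n-2})\in E_4^{\,n-2}$ and $v=(v_5,\dots,v_p)\in(\mathbb{R}^n)^{p-4}$, put
\[
q_i(\tau)=\bigl(\tau^a\xi_i,\ \tau^{a+1}\eta_i,\ \tau h(\tau^a\xi_i,\tau^{a+1}\eta_i)\bigr)\quad(i\le4),\qquad q_i(\tau)=b_i+\tau v_i\quad(i\ge5).
\]
For small $\tau\ne0$ these points are pairwise distinct: the first four have distinct abscissas and tend to $0$, and the others tend to the distinct nonzero points $b_i$.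

For $1\le r\le4$ let $J_r\subset\mathcal{P}$ be the span of the monomials in $x,y,\mathbf{z}$ that are not in $S_r$, and let $\pi_r\colon\mathcal{P}\to E_r$ be the projection with kernel $J_r$.

\begin{lemma}\label{lem:weightsz}
Let $\emptyset\ne A\subset\{1,2,3,4\}$ and $r=|A|$. For $\tau\ne0$ and every $P\in\mathcal{P}$ there is a unique $N_{A,\tau}(P)\in E_r$ with the same values as $P$ at the points $q_i(\tau)$, $i\in A$. Its coefficients are polynomials in $\tau$, and $N_{A,0}=\pi_r$. For $P$ a polynomial in $x,y$ it is given by Lemma~\ref{lem:weights}, and $N_{1234,\tau}(z_k)=\tau h_k$.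
\end{lemma}

\begin{proof}
Polynomials in $x,y$, in particular the elements of $E_r$, see only the first two coordinates of the points, which are those of \eqref{eq:planearc}. So existence, uniqueness and all statements about polynomials in $x,y$ follow from Lemma~\ref{lem:weights}. Let $\mathbf{z}^\nu$ be a monomial of degree $|\nu|\ge1$ in $z_1,\dots,z_{n-2}$. At the points $q_i(\tau)$, $i\le4$, the monomial $x^\alpha y^\beta\mathbf{z}^\nu$ has the same values as $\tau^{|\nu|}x^\alpha y^\beta h^\nu$. Hence $N_{A,\tau}(x^\alpha y^\beta\mathbf{z}^\nu)=\tau^{|\nu|}N_{A,\tau}(x^\alpha y^\beta h^\nu)$, which is polynomial in $\tau$ and vanishes at $\tau=0$. In particular $N_{1234,\tau}(z_k)=\tau N_{1234,\tau}(h_k)=\tau h_k$, since $h_k\in E_4$.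
\end{proof}

For a subset $I$ that mixes colliding points and distant points, we do not look for a monomial chart. We describe $\mathcal{G}_I(\underline q(\tau))$ as the kernel of a map that is polynomial in $\tau$ and apply Lemma~\ref{lem:kernel}. The point to check is that the limiting conditions at the origin and the evaluations at the $b_j$ remain independent on polynomials of degree at most $|I|-1$.

\begin{lemma}\label{lem:surjective}
Let $\emptyset\ne I\subset\{1,\dots,p\}$, $A=I\cap\{1,2,3,4\}$, $B=I\setminus A$, $r=|A|$, and
\[
\Lambda_{I,\tau}\colon\mathcal{P}_{|I|-1}\to E_r\times\mathbb{R}^B,\qquad P\mapsto\bigl(N_{A,\tau}(P),\ (P(q_i(\tau)))_{i\in B}\bigr),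
\]
with no first component if $A=\emptyset$. Then $\Lambda_{I,\tau}$ is polynomial in $\tau$, its kernel is $\mathcal{G}_I(\underline q(\tau))$ for small $\tau\ne0$, and $\Lambda_{I,0}$ is surjective and does not depend on $(\theta,a,h,v)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weightsz}, $\Lambda_{I,\tau}$ is polynomial in $\tau$, and $\Lambda_{I,0}(P)=(\pi_r(P),(P(b_i))_{i\in B})$ does not depend on $(\theta,a,h,v)$. For $\tau\ne0$, $N_{A,\tau}(P)=0$ if and only if $P$ vanishes at the $q_i(\tau)$, $i\in A$, which gives the kernel. It remains to prove that $\Lambda_{I,0}$ is surjective.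

Choose a linear form $\psi$ that is nonzero on the finitely many nonzero vectors $b_j$ and $b_i-b_j$, $i\ne j$, and put $\ell_j=\psi-\psi(b_j)$. Then $\ell_j(b_j)=0$, $\ell_j(0)\ne0$, and $\ell_j(b_i)\ne0$ for $i\ne j$.

\emph{The image contains $E_r\times0$.} Let $A\ne\emptyset$ and $\Pi=\prod_{j\in B}\ell_j$. Every divisor of a monomial in $S_r$ is in $S_r$, so a multiple of a monomial outside $S_r$ is outside $S_r$; thus $J_r$ is an ideal, and $\pi_r$ identifies the ring $\mathcal{P}/J_r$ with $E_r$ as a vector space. The classes of the coordinates are nilpotent in $\mathcal{P}/J_r$, because $x^3,y^2,z_k\in J_r$. So the class of $\Pi$ is the nonzero constant $\Pi(0)$ plus a nilpotent element, which is a unit. Multiplication by a unit is bijective, so $g\mapsto\pi_r(\Pi g)$ is a bijection of $E_r$. For $g\in E_r\subset\mathcal{P}_{r-1}$, the polynomial $\Pi g$ has degree at most $|B|+r-1=|I|-1$ and vanishes at the $b_i$, $i\in B$. Its image under $\Lambda_{I,0}$ is $(\pi_r(\Pi g),0)$.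

\emph{The image contains $0\times\mathbb{R}^B$.} For $j\in B$, the polynomial $y^r\prod_{i\in B\setminus\{j\}}\ell_i$ has degree $|I|-1$. If $A\ne\emptyset$ it lies in $J_r$, because $y\in J_r$ for $r\in\{1,2\}$ and $y^2\in J_r$ for $r\in\{3,4\}$. It vanishes at $b_i$ for $i\in B\setminus\{j\}$, and it does not vanish at $b_j$; this is where $y(b_j)\ne0$ is used. Its image is a nonzero multiple of the $j$-th basis vector of $0\times\mathbb{R}^B$.
\end{proof}

By Lemmas~\ref{lem:kernel} and~\ref{lem:surjective},
\[
\gamma(\tau)=\bigl(\underline q(\tau),(\ker\Lambda_{I,\tau})_I\bigr)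
\]
is an analytic arc for small $|\tau|$, with $\gamma(\tau)\in\Sigma$ for $\tau\ne0$. Hence $\omega^*:=\gamma(0)$ lies in $\bar\Sigma$, and it does not depend on $(\theta,a,h,v)$. Explicitly, its points are $0,0,0,0,b_5,\dots,b_p$, and $G_I$ consists of the $P\in\mathcal{P}_{|I|-1}$ that vanish at the $b_i$, $i\in B$, and lie in $J_{|A|}$ when $A\ne\emptyset$. For $n=2$, $p=4$ this is the point of Section~\ref{sec:four}.

\subsection{The velocities}

\begin{proof}[Proof of Theorem~\ref{thm:singular}]
Let $\mathcal{O}^*\subset\mathcal{M}$ be the Zariski open set where $G_I\in\mathcal{U}(E_{|I|})$ for all nonempty $I\subset\{1,2,3,4\}$. It contains $\omega^*$, because there $G_I=J_{|I|}\cap\mathcal{P}_{|I|-1}$ for such $I$. On $\mathcal{O}^*$ consider the regular map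
\[
\Phi=\bigl((x_1,y_1),\ (m_{ij})_{1\le i<j\le4},\ s,\ (g_k)_{1\le k\le n-2},\ (q_i)_{i\ge5}\bigr)
\]
with values in $\mathbb{R}^2\times\mathbb{R}^6\times\mathbb{R}\times E_4^{\,n-2}\times(\mathbb{R}^n)^{p-4}$, where $m_{ij}$ is the coefficient of $x$ in $N_{ij}(y)$, $s$ is the coefficient of $y$ in $N_{123}(x^2)$, and $g_k=N_{1234}(z_k)$. The target has dimension
\[
2+6+1+4(n-2)+n(p-4)=np+1 .
\]
For $I\subset\{1,2,3,4\}$ the map $\Lambda_{I,\tau}$ is the restriction of $N_{I,\tau}$, which fixes $E_{|I|}$; so it is the normal form map of the $I$-th component of $\gamma(\tau)$. By Lemma~\ref{lem:weightsz}, the formulas \eqref{eq:alongarc} remain valid along $\gamma$, and $g_k=\tau h_k$. Therefore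
\[
(\Phi\circ\gamma)'(0)=\begin{cases}\bigl(0,\ \mu(\theta),\ \sigma(\theta),\ h,\ v\bigr)&\text{if } a=2,\\[2pt] \bigl(0,\ \mu(\theta),\ 0,\ h,\ v\bigr)&\text{if } a=3.\end{cases}
\]
All these vectors lie in the linear subspace $d\Phi(T_{\omega^*})$. Taking $a=3$, $h=0$, $v=0$ and varying $\theta$ gives the factor $\mathbb{R}^6$, by Lemma~\ref{lem:span}. Subtracting the vectors for $a=2$ and $a=3$ with the same $(\theta,h,v)$ gives $(0,0,\sigma(\theta),0,0)$ with $\sigma(\theta)\ne0$, hence the factor $\mathbb{R}$. Subtracting the vectors for $(h,v)$ and $(0,0)$ with the same $(\theta,a)$ gives all vectors $(0,0,0,h,v)$, hence the last two factors. So $d\Phi(T_{\omega^*})$ contains every vector with first component $0$. By Lemma~\ref{lem:translate} with $u=(u_1,u_2,0,\dots,0)$, it also contains a vector with first component $(u_1,u_2)$, for every $(u_1,u_2)\in\mathbb{R}^2$. Hence $d\Phi(T_{\omega^*})$ is the whole target, $\dim T_{\omega^*}\ge np+1$, and Lemma~\ref{lem:arc} gives the remaining assertions.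
\end{proof}

The hypothesis $n\ge2$ provides the coordinate $y$, without which there are no slopes, and $p\ge4$ provides six slopes instead of three. The coordinates $\mathbf{z}$ and the points $q_5,\dots,q_p$ add exactly as many velocities as they add dimensions, so the excess of one found for four points in the plane persists for all $n\ge2$ and $p\ge4$.

\begin{thebibliography}{9}

\bibitem{AL}
Michele Ancona and Thomas Letendre,
\emph{Multijet bundles and application to the finiteness of moments for zeros of Gaussian fields},
arXiv:2307.10659 (2023).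

\end{thebibliography}
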